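# Light rays in the trihexagonal tiling: ergodicity for every irrational direction

## 1. Straight-line intuition for refracted rays

Tile the plane by unit triangles and unit hexagons, make all tiles transparent, and let light bend at every edge by the refraction coefficient $-1$. What does a ray do in the long run? The first guess comes from straight lines on a flat torus. There, a line of rational slope closes up, and the flow in an irrational direction is ergodic. So one guesses:

*If the direction of the ray is parallel to a vector of the lattice of the tiling, the ray closes up. If it is not, the flow is ergodic.*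

We will see that the first half is not quite right and that the second half is true. The torus argument does not prove the second half: the phase space has infinite measure, and the rays may wander off in the plane. Let us fix the model and test the guess.

**The tiling.** Throughout, $\omega=e^{i\pi/3}$, $\zeta=\omega^2=e^{2\pi i/3}$, and $\Lambda=\mathbb Z[\omega]=\mathbb Z+\mathbb Z\zeta$ is the Eisenstein lattice. We shall use constantly
$$1+\zeta+\zeta^2=0,\qquad \omega^{-1}=-\zeta .$$
A *unit* is one of the six numbers $\omega^k$, that is, $\pm\zeta^i$. Multiplication by a unit maps $\Lambda$ onto itself. The trihexagonal tiling is the edge-to-edge tiling by equilateral triangles and regular hexagons of side $1$, with tiles alternating triangle, hexagon, triangle, hexagon around each vertex. It is placed so that its vertices lie in $\Lambda$ and its edges have directions $0,\pi/3,2\pi/3$. One obtains it from the tiling by unit triangles with vertex set $\Lambda$ by deleting the points of one coset $c_0+2\Lambda$ and merging the six triangles around each deleted point into a hexagon. So the hexagon centers are exactly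 the points of $c_0+2\Lambda$, and the translations by $2\Lambda$ are symmetries.

**The flow.** A ray moves at unit speed along straight lines inside each tile. When it crosses an edge, its velocity is reflected in the normal line of that edge: leaving at angle $\alpha$ to the normal, it enters the next tile at angle $-\alpha$. Crossing an edge of direction $k\pi/3$ changes the direction $\varphi$ to $\pi+2k\pi/3-\varphi$. Let $X$ be the set of unit tangent vectors based at interior points of tiles, and $T$ the resulting flow. A trajectory is *singular* if it hits a vertex; off a null set the flow is defined for all time.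

**Invariant pieces.** Let $X_\theta\subset X$ be the set of vectors whose direction lies in $\theta+\frac{2\pi}3\mathbb Z$ if the basepoint is in a triangle, and in $\frac\pi3-\theta+\frac{2\pi}3\mathbb Z$ if it is in a hexagon. The rule $\varphi\mapsto\pi+2k\pi/3-\varphi$ exchanges these two sets of directions, so $X_\theta$ is $T$-invariant. For $x\in X_\theta$ let $\sigma$ be the maximal oriented segment through the basepoint, in its tile, in the direction of $x$.

- In a hexagon, $x$ is *positive* if the center lies strictly to the right of $\sigma$, and *negative* if it lies strictly to the left.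
- In a triangle, $\sigma$ enters through one edge and leaves through another; $x$ is *positive* if the common vertex of these edges lies to the left of $\sigma$, and *negative* if it lies to the right.

Let $X_{\theta,\pm}$ be the sets of positive and negative vectors in $X_\theta$. Together they cover $X_\theta$ up to a null set, each is $T$-invariant (Sections 2 and 3 show why), and $T_{\theta,\pm}$ are the restrictions of $T$. The Lebesgue measure on $X_\theta$ is planar area times counting measure on the three allowed directions. It is an infinite invariant measure. *Ergodic* means that every measurable set that is invariant modulo null sets is null or conull. So the guess has to be made for $T_{\theta,+}$ and $T_{\theta,-}$ separately: $T$ on $X_\theta$ is never ergodic, since it preserves the sign.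

**A test by hand: horizontal rays.** Take $c_0=0$ and let a ray cross the hexagon with center $0$ in direction $0$, at height $d\in(0,\frac{\sqrt3}2)$. It is positive. Write $d=s\frac{\sqrt3}2$ with $0<s<1$. The ray enters at $-1+s\omega$, on the edge from $-1$ to $\zeta$, and exits at $1+s(\omega-1)$, on the edge from $1$ to $\omega$. That edge has direction $2\pi/3$, so the new direction is $\pi+\frac{4\pi}3-0\equiv\frac\pi3$. The ray is now in the triangle $1,\omega,1+\omega$, parallel to the side from $1$ to $1+\omega$. It cuts off a small equilateral triangle with apex $\omega$ and side $1-s$, so it leaves at $\omega+(1-s)$ through the horizontal side. The new direction is $\pi-\frac\pi3=\frac{2\pi}3$, and the ray is in the hexagon with center $2\omega$.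

Compare this with the rotation $r(z)=\zeta z+2\omega$ by the angle $2\pi/3$. It maps $0$ to $2\omega$, direction $0$ to direction $\frac{2\pi}3$, and, as $\zeta\omega=-1$, it maps the entry point $-1+s\omega$ to $-\zeta-s+2\omega=\omega+1-s$ (use $\omega-\zeta=1$). So the second hexagon chord is the image of the first under $r$. The rotation $r$ preserves $2\Lambda$, hence the tiling. So the next chord is the image under $r^2$, and after three hexagons and three triangles the ray closes up. For this direction the guess holds.

**The theorem.** Say that $\theta$ is *parallel to an Eisenstein vector* if $e^{i\theta}\in\mathbb Rv$ for some nonzero $v\in\Lambda$. Put $v_0=e^{i(\pi/3-\theta)}$, let $\alpha\in(-\frac\pi6,\frac\pi6]$ be the unique angle for which $u=e^{i\alpha}iv_0$ is a unit, and define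
$$\beta(\theta)=\frac{\cos(\alpha+\frac\pi3)}{\cos\alpha}=\frac12-\frac{\sqrt3}2\tan\alpha\ \in[0,1).\tag{1}$$
For the horizontal rays above, $v_0=1$ and $u=e^{i\pi/6}i=\zeta$, so $\alpha=\frac\pi6$ and $\beta=0$. A trajectory is *drift-periodic* if it is invariant under a translation symmetry of the tiling by a vector of length $2$.

**Theorem 1.**
1. If $\theta$ is not parallel to a vector of $\Lambda$, then $T_{\theta,+}$ and $T_{\theta,-}$ are ergodic with respect to Lebesgue measure.
2. If $\theta$ is parallel to a vector of $\Lambda$, neither flow is ergodic. More precisely, $\beta(\theta)$ is then a rational $p/q\in[0,1)$ in lowest terms. If $3\nmid q$, every nonsingular trajectory in $X_{\theta,+}$ is periodic. If $3\mid q$, every nonsingular trajectory in $X_{\theta,+}$ is drift-periodic. The same holds for $X_{\theta,-}$ with $\beta(-\theta)$ in place of $\beta(\theta)$.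

Part 1 answers a question whose source is Diana Davis and W. Patrick Hooper, "Periodicity and ergodicity in the trihexagonal tiling", arXiv:1609.00772 (2016): is Lebesgue measure ergodic for both flows whenever $\theta$ is not parallel to an Eisenstein vector? The answer is yes.

**Reduction to positive rays.** *This step removes half of the work.* Let $\iota$ be the reflection in a horizontal line through a hexagon center. It is a symmetry of the tiling, maps light rays to light rays, and sends directions $\varphi$ to $-\varphi$. It maps triangle directions $\theta+\frac{2\pi}3\mathbb Z$ to $-\theta+\frac{2\pi}3\mathbb Z$ and hexagon directions to $-\frac\pi3+\theta+\frac{2\pi}3\mathbb Z=\frac\pi3+\theta+\frac{2\pi}3\mathbb Z$. So it maps $X_\theta$ to $X_{-\theta}$. It preserves the measure and exchanges left and right, so it conjugates $T_{\theta,-}$ to $T_{-\theta,+}$. Since $\Lambda$ is invariant under complex conjugation, $-\theta$ is parallel to an Eisenstein vector iff $\theta$ is. From now on we treat only $T_{\theta,+}$.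

## 2. Signed heights and the crossing of one edge

We follow a ray from hexagon to hexagon. The right coordinate is the signed distance of the ray to the hexagon center.

**Step 1: heights of the vertices.** *This step tells through which edge a chord leaves its hexagon.* Let a ray cross a hexagon $H$ with center $c$ in unit direction $v$, and let $n=iv$ be the left normal. Write $\langle\cdot,\cdot\rangle$ for the real inner product on $\mathbb C$ and $h(z)=\langle z-c,n\rangle$. The chord is $\{h=d\}\cap H$, and it is positive iff $d>0$. Choose $\alpha\in(-\frac\pi6,\frac\pi6]$ such that $A=c+e^{i\alpha}n$ is a vertex, and let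
$$B=c+e^{i(\alpha-\pi/3)}n,\qquad C=c+e^{i(\alpha-2\pi/3)}n$$
be the next two vertices, going clockwise. Put
$$D=\cos\alpha,\qquad a=\cos(\alpha-\tfrac\pi3)>0,\qquad b=\cos(\alpha+\tfrac\pi3)\ge0 .$$
Then $h(A)=D$, $h(B)=a$, $h(C)=\cos(\alpha-\frac{2\pi}3)=-b$, and $a+b=2\cos\alpha\cos\frac\pi3=D$. The six heights are $\pm D,\pm a,\pm b$, so positive chords are those with $d\in(0,D)$.

As $v=e^{-i\pi/2}n$, the outward normals $e^{i(\alpha-\pi/6)}n$ of $AB$ and $e^{i(\alpha-\pi/2)}n$ of $BC$ have inner products $\cos(\alpha+\frac\pi3)=b$ and $\cos\alpha=D$ with $v$. Hence the ray exits through $AB$ if $d\in(a,D)$ and through $BC$ if $d\in(0,a)$. (If $b=0$ the first interval is empty.) The exit point is a vertex only for $d=a$. Going the other way around from $A$, the next vertex has height $\cos(\alpha+\frac\pi3)=b$ and the one after it has height $\cos(\alpha+\frac{2\pi}3)=-a<0$. So the entry point of a positive chord is a vertex only for $d=b$.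

**Step 2: what refraction preserves.** *This step finds quantities that do not change at an edge.* Let a ray cross an edge $e$ at $y$. Let $\nu$ be the unit normal of $e$ pointing forward, $\tau=i\nu$, and $m$ the midpoint of $e$. Write $v=\cos\eta\,\nu+\sin\eta\,\tau$ with $|\eta|<\frac\pi2$. The new direction is $v'=\cos\eta\,\nu-\sin\eta\,\tau$, so the left normals are
$$n=iv=\cos\eta\,\tau-\sin\eta\,\nu,\qquad n'=iv'=\cos\eta\,\tau+\sin\eta\,\nu .$$
Two consequences follow. First,
$$\langle w-y,n'\rangle=\langle w-y,n\rangle\quad\text{for every } w \text{ on the line of } e,\tag{2}$$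
because $w-y\in\mathbb R\tau$ and $\langle\tau,n\rangle=\langle\tau,n'\rangle=\cos\eta$. Since $\cos\eta>0$, the vector $\tau$ points to the left endpoint of $e$. Second, for $w_\pm=m\pm\frac{\sqrt3}2\nu$,
$$\langle w_+-y,n'\rangle=\langle w_--y,n\rangle .\tag{3}$$
Indeed $\langle w_+-m,n'\rangle=\frac{\sqrt3}2\sin\eta=\langle w_--m,n\rangle$, and (2) applies to $w=m$.

The points $w_\pm$ have a meaning. If the tile on the $\pm\nu$ side of $e$ is a hexagon, its center is $w_\pm$; if it is a triangle, $w_\pm$ is its vertex opposite $e$. So (3) says that the height of the hexagon center relative to the ray and the height of the opposite triangle vertex are exchanged without loss.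

**Step 3: hexagon, triangle, hexagon.** *This step computes the next chord.* Let a positive ray exit $H$ through an interior point of an edge with left endpoint $L$ and right endpoint $M$, so $h(M)<d<h(L)$, and let it enter the triangle $\Delta=LMN$. By (2) and (3), the heights of $L,M,N$ relative to the ray in $\Delta$ are
$$h(L)-d>0,\qquad h(M)-d<0,\qquad -d<0 .$$
So the ray separates $L$ from $M$ and $N$. It exits through the interior of $LN$, the common vertex $L$ of $LM$ and $LN$ is on its left, and it is positive in $\Delta$.

Beyond $LN$ lies a hexagon $H_2$ with vertex $L$. It is not $H$, because the two edges of $H$ at $L$ make an angle of $120^\circ$ while $LM$ and $LN$ make $60^\circ$. The point $2L-c=c+2(L-c)$ lies in $c_0+2\Lambda$ and has distance $1$ from $L$, so it is the center of a hexagon at $L$ other than $H$. There are only two hexagons at $L$, so $H_2$ has center $c_2=2L-c$. By (3) at the edge $LN$, with $w_-=M$ and $w_+=c_2$, the height of $c_2$ relative to the new ray is $h(M)-d<0$. So the new chord is positive, with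
$$d_2=d-h(M)=\begin{cases}d-a,& d\in(a,D)\quad(L=A,\ M=B),\\ d+b,& d\in(0,a)\quad(L=B,\ M=C).\end{cases}\tag{4}$$
For the direction, note that $L-M\in\mathbb R_{>0}\,i\nu$ and $N$ is on the $\nu$-side, so $N-L=e^{i\pi/3}(M-L)$. The normal lines of the two crossed edges therefore differ by the rotation $e^{i\pi/3}$, and the composition of the two reflections is the rotation by $2\pi/3$. The direction in $H_2$ is $\zeta v$. As $\{\omega^k\}$ is invariant under multiplication by $\zeta$, the numbers $\alpha,a,b,D$ do not change.

**Step 4: backward from a triangle.** *This step shows that no positive vector is missed if we look only at hexagons.* Let a positive ray in $\Delta=LMN$ enter through $LM$ and leave through $LN$, hitting no vertex. Then $L$ is on its left and $M,N$ are strictly on its right. Before $\Delta$ it was in the hexagon with center $c$ adjacent to $LM$. By (3) at $LM$, with $w_-=c$ and $w_+=N$, the height of $c$ relative to the ray in that hexagon equals the height of $N$ relative to the ray in $\Delta$, which is negative. So the ray was positive there. Every positive triangle segment is the continuation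 of exactly one positive hexagon chord.

## 3. A lattice-valued skew product over a rotation

A *skew product* over a map $R:Y\to Y$ with *cocycle* $\varphi:Y\to\Lambda$ is the map $(y,z)\mapsto(Ry,z+\varphi(y))$ on $Y\times\Lambda$. It walks on $\Lambda$ with steps dictated by a point moving in $Y$. We now see that the light ray is such a walk.

**Step 5: the return map.** *This step puts (4) in coordinates.* With $v_0=e^{i(\pi/3-\theta)}$ and the unit $u=e^{i\alpha}iv_0$ as before (1), the positive chords in $X_{\theta,+}$ are coded by $(c,j,d)$ with direction $\zeta^jv_0$, $j\in\mathbb Z/3$, and $d\in(0,D)$. Then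
$$A-c=\zeta^ju,\qquad B-c=\omega^{-1}\zeta^ju=-\zeta\cdot\zeta^ju .$$
Since $2u\Lambda=2\Lambda$, we may write $c=c_0+2uz$ with $z\in\Lambda$. Put
$$x=d/D\in(0,1),\qquad \beta=b/D,\qquad 1-\beta=a/D ;$$
this $\beta$ is $\beta(\theta)$ of (1), and $\beta<1$ because $a>0$. The step changes $c$ by $c_2-c=2(L-c)$, so $z$ changes by $(L-c)/u$. With $\mathbb T=\mathbb R/\mathbb Z$ and $Y=\mathbb T\times\mathbb Z/3$, Step 3 becomes
$$F(x,j,z)=\big(x+\beta \bmod 1,\ j+1,\ z+\zeta^jg(x)\big),\qquad g(x)=\begin{cases}-\zeta,&0<x<1-\beta,\\ 1,&1-\beta<x<1.\end{cases}\tag{5}$$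
By Step 1, the exit point of a positive chord is a vertex iff $x=1-\beta$ with $\beta\ne0$, and the entry point is a vertex iff $x=\beta\neq0$. Going forward and backward, a positive trajectory is nonsingular iff $x\notin\mathbb Z\beta+\mathbb Z$. On the set of such points $F$ is a bijection: its inverse sends $(x,j,z)$ to $(x-\beta,\,j-1,\,z-\zeta^{j-1}g(x-\beta))$. It is piecewise a translation, so it preserves Lebesgue $\times$ counting $\times$ counting measure, which up to the factor $D$ is the measure $dd\times$ counting $\times$ counting on chords.

**Three values of $\beta$ by hand.** Start at $(x,j)=(x,0)$ and add up the steps $\zeta^jg(x)$.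

For $\beta=0$ every step has $g=-\zeta$, and the steps $-\zeta,-\zeta^2,-1$ sum to $0$: the closed rays of Section 1.

For $\beta=\frac12$ and $0<x<\frac12$, the point is alternately in the lower and the upper half of $(0,1)$. The steps are $-\zeta,\ \zeta,\ -1,\ 1,\ -\zeta^2,\ \zeta^2$, with sum $0$. After $6$ hexagons the ray closes up.

For $\beta=\frac13$ the point $(x,j)$ returns after three steps. If $0<x<\frac13$ the steps are $-\zeta,\,-\zeta^2,\,\zeta^2$ with sum $-\zeta$. If $\frac13<x<\frac23$ they are $-\zeta,\,\zeta,\,-1$ with sum $-1$. If $\frac23<x<1$ they are $1,\,-\zeta^2,\,-1$ with sum $-\zeta^2$. The sum is never $0$: the ray drifts off, invariant under a translation by a vector of length $2$. So the first half of the guess of Section 1 fails at $\beta=\frac13$. The prime $3$ will also decide the course of the irrational case.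

**Step 6: rational $\beta$ are the Eisenstein directions.** *This step translates the hypothesis on $\theta$.* We have $v_0=\omega\,\overline{e^{i\theta}}$, and $\Lambda$ is invariant under conjugation and units, so $\theta$ is parallel to an Eisenstein vector iff $v_0\in\mathbb R\Lambda$ (the set of real multiples of elements of $\Lambda$). From $u=e^{i\alpha}iv_0$,
$$v_0=-ie^{-i\alpha}u=-\cos\alpha\,(\tan\alpha+i)\,u ,$$
so this happens iff $\tan\alpha+i\in\mathbb R\Lambda$. The elements $k+l\omega$ with $l\neq0$ have $\mathrm{Re}/\mathrm{Im}=(2k+l)/(l\sqrt3)$. Here $(2k+l)/l$ takes every rational value $r/s$: take $l=2s$, $k=r-s$. So the condition is $\tan\alpha\in\frac1{\sqrt3}\mathbb Q=\sqrt3\,\mathbb Q$, and by (1) this means $\beta\in\mathbb Q$.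

For instance $\beta=\frac13$ means $\tan\alpha=\frac1{3\sqrt3}$, and $\tan\alpha+i$ is then a positive multiple of $-1+3\omega=\frac12+\frac{3\sqrt3}2i$.

## 4. Suspension: from the flow to the map $F$ and back

Recall the *suspension flow* over an invertible map $F$ with roof function $\rho>0$: its points are pairs $(\xi,t)$ with $0\le t<\rho(\xi)$, the point moves up at unit speed, and on reaching $(\xi,\rho(\xi))$ it continues from $(F\xi,0)$. For example, the straight-line flow on $\mathbb T^2$ with velocity $(\beta,1)$ is the suspension of the rotation $x\mapsto x+\beta$ with roof $1$, by $(x,t)\mapsto(x+\beta t,t)$.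

**Step 7: $T_{\theta,+}$ is a suspension of $F$.** *This step makes the passage from flow to map exact.* For a nonsingular chord $\xi=(c,j,d)$ let $\rho(\xi)$ be the length of the chord plus the length of the following triangle segment. Let $\Phi(\xi,t)$, $0\le t<\rho(\xi)$, be the vector reached after time $t$ from the entry point of the chord. (Vectors at the edge-crossing times are not in $X$; there are at most two such times per chord, and they form a null set.) The sum of $\rho$ along a nonsingular orbit diverges in both directions: $\rho$ depends only on $x$, it is positive, and it is bounded below for $x\in[\frac14,\frac34]$ by the least length of these chords. If $\beta$ is irrational, $x+k\beta$ visits this interval for infinitely many positive and infinitely many negative $k$; if $\beta$ is rational, $x+k\beta$ is periodic in $k$.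

A nonsingular positive vector in a hexagon lies on exactly one positive chord. One in a triangle lies on exactly one segment, which by Step 4 continues exactly one positive chord. So $\Phi$ is a bijection onto $X_{\theta,+}$ up to null sets, and it conjugates the suspension flow to $T_{\theta,+}$.

It also carries $dd\,dt$ to Lebesgue measure. In the hexagon the basepoint is $c+dn+(t+s_1(d))v$ with $s_1$ piecewise smooth, and $n,v$ are orthonormal, so the Jacobian is $1$ in absolute value. In the triangle, for $d$ in one of the intervals $(0,a),(a,D)$, the vertex $L$ and the directions $v',n'$ are fixed. By (2), $L$ has height $h(L)-d$ relative to the ray, so the basepoint is $L-(h(L)-d)n'+(t+s_2(d))v'$ with $s_2$ smooth, and the Jacobian is again $1$ in absolute value.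

**Step 8: $T_{\theta,+}$ is ergodic iff $F$ is ergodic.** *This step reduces Theorem 1 to a statement about $F$.*

Suppose $F$ is ergodic, and let $E\subset X_{\theta,+}$ be measurable with $T_tE=E$ modulo null sets for every $t$. By Fubini on $X_{\theta,+}\times\mathbb R$, for a.e. $p$ we have $1_E(T_tp)=1_E(p)$ for a.e. $t$. Let $E'$ be the set of points $p$ with full nonsingular orbit for which $1_E(T_tp)=1$ for a.e. $t$. Then $E'$ is strictly invariant. Moreover $E'=E$ modulo null sets: for a.e. $p\in E$ the function $t\mapsto1_E(T_tp)$ is a.e. $1$, and for a.e. $p\notin E$ it is a.e. $0$. Being strictly invariant, $E'=\Phi(\{(\xi,t):\xi\in B\})$ for a strictly $F$-invariant set $B$. Is $B$ measurable? By Fubini, its slices $B\cap\{\rho>s\}$ are measurable for a.e. $s>0$. Letting $s\to0$ along such values, we see that $B$ is measurable, since $\rho>0$. So $B$ is null or conull, and so is $E$.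

Suppose $F$ is not ergodic, so that some $B_0$ is $F$-invariant modulo null sets and neither null nor conull. Removing the null invariant set $\bigcup_{k\in\mathbb Z}F^k(B_0\,\triangle\,F^{-1}B_0)$ from $B_0$, we obtain a strictly invariant $B$. Then $\Phi(\{(\xi,t):\xi\in B\})$ is flow-invariant and neither null nor conull.

By Steps 6 and 8 and the reduction to positive rays, part 1 of Theorem 1 follows from the next theorem, whose proof occupies Sections 5 to 9.

**Theorem 2.** For every irrational $\beta\in(0,1)$, $F$ is ergodic on $Y\times\Lambda$.

## 5. Periods of invariant functions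

Fix an irrational $\beta\in(0,1)$. Let $R(x,j)=(x+\beta,j+1)$ on $Y$ with normalized Lebesgue measure $\mu$, let $\varphi(x,j)=\zeta^jg(x)$, and
$$\varphi_N=\sum_{k<N}\varphi\circ R^k,\qquad\text{so that}\qquad F^N(y,z)=(R^Ny,\;z+\varphi_N(y)).$$
The rotation $R$ is ergodic: the character $e^{2\pi ikx}\zeta^{lj}$ has eigenvalue $e^{2\pi i(k\beta+l/3)}$, which equals $1$ only if $k=0$ and $3\mid l$, so an invariant $L^2$ function has only the constant Fourier term.

An ergodic base does not make a skew product ergodic. On $\mathbb T\times\mathbb Z$ take $h=1_{(0,1/2)}$ and the cocycle $h(x+\beta)-h(x)$. Then the set $\{z=h(x)\}$ is invariant under $(x,z)\mapsto(x+\beta,z+h(x+\beta)-h(x))$, and it is neither null nor conull. So we must use how our cocycle $\varphi$ moves points in $\Lambda$.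

For a bounded $F$-invariant function $f$ on $Y\times\Lambda$ (that is, $f\circ F=f$ a.e.), let $E_f$ be the set of all $\lambda\in\Lambda$ with $f(y,z+\lambda)=f(y,z)$ a.e. This is a subgroup of $\Lambda$, the group of *periods* of $f$. If $R^Q$ is near the identity and $\varphi_Q$ equals $\lambda$ on a set of substantial size, then $F^Q$ nearly acts there as $z\mapsto z+\lambda$, so $\lambda$ ought to be a period. The lemma makes this precise. Write $\|t\|$ for the distance from $t$ to $\mathbb Z$.

**Lemma 1.** Let $3\mid Q_n$, $\|Q_n\beta\|\to0$, $\lambda\in\Lambda$, and $\limsup_n\mu(\varphi_{Q_n}=\lambda)>0$. Then every bounded $F$-invariant $f$ satisfies $f(y,z+\lambda)=f(y,z)$ a.e.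

*Proof.* As $3\mid Q_n$, we have $R^{Q_n}(x,j)=(x+Q_n\beta,j)$. So $k\circ R^{Q_n}\to k$ in $L^1(\mu)$ for every $k\in L^1(\mu)$, by continuity of translations in $L^1$.

*First we show that the sets $C_n=\{\varphi_{Q_n}=\lambda\}$ become equidistributed.* Bounded sequences in $L^2$ have weakly convergent subsequences, so after passing to a subsequence $1_{C_n}\to\kappa$ weakly in $L^2$ with $\int\kappa>0$. Now
$$\varphi_{Q_n}\circ R-\varphi_{Q_n}=\varphi\circ R^{Q_n}-\varphi .$$
The right side tends to $0$ in $L^1$. As $\varphi$ has finitely many values, it vanishes off a set of measure tending to $0$. Off this set a point is in $R^{-1}C_n$ iff it is in $C_n$, so $\mu(R^{-1}C_n\,\triangle\,C_n)\to0$ and therefore $\kappa\circ R=\kappa$. By ergodicity of $R$, $\kappa$ is a constant $\delta>0$.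

*Now we use invariance of $f$.* Write $f_z=f(\cdot,z)$. From $f\circ F^{Q_n}=f$ we get $f_z=f_{z+\lambda}\circ R^{Q_n}$ a.e. on $C_n$. Hence
$$\int_{C_n}|f_z-f_{z+\lambda}|\,d\mu\le\int|f_{z+\lambda}\circ R^{Q_n}-f_{z+\lambda}|\,d\mu\to0 .$$
By the weak convergence, the left side tends to $\delta\int|f_z-f_{z+\lambda}|\,d\mu$. So $f_z=f_{z+\lambda}$ a.e. $\square$

Both hypotheses on $Q_n$ are used: if $3\nmid Q_n$, then $R^{Q_n}$ moves $j$, and it is not near the identity.

To use Lemma 1 we need times $Q$ at which $\varphi_Q$ takes few values (so that some value has large measure), yet not just one value (so that we get nontrivial periods). The next section prepares both.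

## 6. Bounded sums and the jumps of $\varphi_Q$

**Lemma 2.** Let $K>0$, $3\mid Q$, $\gcd(P,Q)=1$, and $|Q\beta-P|\le K/Q$. Then $|\varphi_Q(x,j)|\le2K+3$ for all $x\notin\mathbb Z\beta+\mathbb Z$.

*Proof.* *First we turn $\varphi_Q$ into a count.* Let $\chi=1_{(0,1-\beta)}$. As $-\zeta=1+\zeta^2$, we have $g=1+\zeta^2\chi$. Put $Q=3s$. Since $\sum_{k<Q}\zeta^k=0$, the constant $1$ contributes nothing, and writing $k=r+3l$ we get
$$\varphi_Q(x,j)=\zeta^{j+2}\sum_{r=0}^2\zeta^rN_r,\qquad N_r=\#\{0\le l<s:\ x+r\beta+3l\beta\in(0,1-\beta)\bmod1\}.\tag{6}$$

*Next we estimate $N_r$.* We have $3l\beta=lP/s+e_l$ with $|e_l|=3l\,|\beta-P/Q|\le3s\cdot K/Q^2=K/(3s)$. As $\gcd(P,s)=1$, the points $lP/s$, $0\le l<s$, run through all multiples of $1/s$ mod $1$. An arc of length $\ell<1$ contains between $s\ell-1$ and $s\ell+1$ points of a coset of $\frac1s\mathbb Z/\mathbb Z$. Enlarge $(0,1-\beta)$ by $K/(3s)$ at both ends for the upper bound, and shrink it by the same amount for the lower bound. This gives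
$$|N_r-s(1-\beta)|\le\tfrac{2K}3+1 .$$
If the enlarged length is at least $1$, the upper bound follows from $N_r\le s$; if the shrunk length is at most $0$, the lower bound follows from $N_r\ge0$.

*Finally* the main terms cancel because $\sum_r\zeta^r=0$, so $|\varphi_Q|\le3(\frac{2K}3+1)=2K+3$. $\square$

**Jumps.** *This step describes how the step function $\varphi_Q(\cdot,0)$ changes.* A jump is the right limit minus the left limit. At $x=0$, $g$ jumps by $-\zeta-1=\zeta^2$. At $x=1-\beta\equiv-\beta$ it jumps by $1+\zeta=-\zeta^2$. Let
$$x_m=-m\beta\bmod1 .$$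
These points are distinct. In $\varphi_Q(\cdot,0)=\sum_{k<Q}\zeta^kg(\cdot+k\beta)$, the $k$-th term jumps by $\zeta^k\zeta^2$ at $x_k$ and by $-\zeta^k\zeta^2$ at $x_{k+1}$. So all discontinuities lie in $\{x_0,\dots,x_Q\}$, and for $1\le m\le Q-1$ the terms $k=m$ and $k=m-1$ give
$$\text{jump at }x_m\;=\;\zeta^m\zeta^2-\zeta^{m-1}\zeta^2=\zeta^{m+1}(\zeta-1).\tag{7}$$
So each such jump is a unit times $\zeta-1$. If the points $x_m$ are well spaced, neighboring arcs of length comparable to $1/Q$ carry values that differ by a unit times $\zeta-1$. This is what we want, so let us name it.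

**Definition.** Call a sequence of integers $Q\to\infty$ *rich* if, for every $Q$ in it, $3\mid Q$ and $|\varphi_Q(x,j)|\le11$ for all $x\notin\mathbb Z\beta+\mathbb Z$, if $\|Q\beta\|\to0$ along it, and if for all large $Q$ in it there are at least $Q/4$ pairs of arcs $(G_m^-,G_m^+)$ of length at least $\frac1{4Q}$, with the $G^-_m$ pairwise disjoint and the $G^+_m$ pairwise disjoint, such that $\varphi_Q(\cdot,0)$ is constant (off finitely many points) on $G_m^-$ and on $G_m^+$, and its value on $G_m^+$ minus its value on $G_m^-$ is $\upsilon_m(\zeta-1)$ for a unit $\upsilon_m$.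

We shall show that every irrational $\beta$ has a rich sequence, and then that a rich sequence implies ergodicity.

**Continued fractions.** Write $\beta=[0;a_1,a_2,\dots]$ (the index distinguishes $a_n$ from the height $a$), with convergents $p_n/q_n$, $q_{n+1}=a_{n+1}q_n+q_{n-1}$, and $\delta_n=|q_n\beta-p_n|$. Standard facts, found for example in Khinchin, *Continued Fractions*, for $n\ge1$:

- $\frac1{2q_{n+1}}<\delta_n<\frac1{q_{n+1}}$;
- $\|k\beta\|\ge\delta_n$ for $1\le k<q_{n+1}$;
- $\delta_n=a_{n+2}\delta_{n+1}+\delta_{n+2}$, $\delta_{n+1}<\delta_n$, and $p_{n+1}q_n-p_nq_{n+1}=\pm1$.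

The distance from $x_m$ to $x_{m'}$ is $\|(m-m')\beta\|$, so the second fact says that $x_0,\dots,x_k$ are $\delta_n$-separated as long as $k<q_{n+1}$.

## 7. Time $q_n$ when $3\mid q_n$, and the cancellation at time $3q_n$

The sensible first choice is a convergent denominator, $Q=q_n$. We need $3\mid Q$, so suppose first that this is granted.

**Lemma 3 (Case A).** If $3\mid q_n$ for infinitely many $n$, then these $q_n$ with $n\ge2$ form a rich sequence.

*Proof.* Let $Q=q_n$ and $P=p_n$. Then $|Q\beta-P|=\delta_n<1/q_{n+1}<1/Q$, so $\|Q\beta\|\to0$, and Lemma 2 with $K=1$ gives $|\varphi_Q|\le5\le11$. The points $x_0,\dots,x_{Q-1}$ are pairwise at distance at least $\delta_{n-1}>\frac1{2Q}$. The last possible discontinuity $x_Q$ is at distance $\delta_n<\delta_{n-1}$ from $x_0$. So it lies in one of the two gaps adjacent to $x_0$, among the gaps of the partition of $\mathbb T$ by $x_0,\dots,x_{Q-1}$. For $1\le m\le Q-1$ with $x_m$ not a neighbor of $x_0$ (at least $Q-3$ values of $m$), let $G_m^-$ and $G_m^+$ be the gaps before and after $x_m$. They are not adjacent to $x_0$, so they contain no discontinuity, and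 by (7) the values differ by $\zeta^{m+1}(\zeta-1)$. Distinct $m$ give distinct gaps, and $Q-3\ge Q/4$ for $Q\ge4$. $\square$

For $\beta=\frac{\sqrt5-1}2$ the denominators $1,1,2,3,5,8,13,21,\dots$ are Fibonacci numbers, every fourth one is divisible by $3$, and Lemma 3 applies.

**When $3\nmid q_n$.** The divisibility by $3$ is not always available. If $a_1=1$ and all later $a_n$ are multiples of $3$, then $q_0=q_1=1$ and $q_{n+1}\equiv q_{n-1}\pmod 3$, so $q_n\equiv1\pmod 3$ for every $n$. The obvious repair is to use $Q=3q_n$. Let us see exactly what goes wrong.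

Put $q=q_n$ with $n\ge2$, $3\nmid q$, and $Q=3q$. Let $\epsilon$ with $|\epsilon|=\delta_n$ be the signed displacement for which $x_{m+q}=x_m+\epsilon$. The possible discontinuities $x_0,\dots,x_{3q}$ come in clusters: for each $0\le m<q$ the points $x_m,\ x_m+\epsilon,\ x_m+2\epsilon$, and for $m=0$ also $x_0+3\epsilon$. Suppose $a_{n+1}\ge3$. Then $\delta_{n-1}=a_{n+1}\delta_n+\delta_{n+1}>3\delta_n$, so the closed arcs from $x_m$ to $x_m+3\epsilon$, $0\le m<q$, are disjoint. By (7) the total jump across the cluster of $m$, for $1\le m\le q-1$, is
$$\zeta^{m+1}(\zeta-1)\,(1+\zeta^q+\zeta^{2q})=0 .$$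
The three jumps cancel because $3\nmid q$. So $\varphi_{3q}(\cdot,0)$ has one and the same value $\lambda_n$ on all $q$ arcs between the clusters.

The arcs inside the clusters still carry other values, but they may be negligible: their total length is at most $3q_n\delta_n<3q_n/q_{n+1}$. Take the explicit example $a_1=1$, $a_n=3n$ for $n\ge2$. Then $q_n\equiv1\pmod 3$ for all $n$, and $q_n/q_{n+1}\to0$. In this example even $\lambda_n=0$ for large $n$. Indeed, (6) holds with $s=q$, and $3l\beta=3lp_n/q+e_l$ with $|e_l|\le3\delta_n<3/q$. The points $3lp_n/q$, $0\le l<q$, run through all multiples of $1/q$ mod $1$, since $\gcd(3p_n,q)=1$. The counting in the proof of Lemma 2 gives $|N_r-q(1-\beta)|\le7$ and $|\varphi_{3q}|\le21$. Also $\int_0^1\varphi_{3q}(x,0)\,dx=\sum_{k<3q}\zeta^k\int g=0$. So $|\lambda_n|\,(1-3q_n/q_{n+1})\le21\cdot3q_n/q_{n+1}\to0$, and as nonzero elements of $\Lambda$ have modulus at least $1$, $\lambda_n=0$ for large $n$. Hence $\mu(\varphi_{3q_n}\ne0)\to0$, and at the times $3q_n$ Lemma 1 yields only the period $0$.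

The computation also shows the way out. Three equally weighted copies of a jump cancel, since $1+\zeta^q+\zeta^{2q}=0$. But one copy is a unit times $\zeta-1$, and so are two copies, since $1+\zeta^q=-\zeta^{2q}$. So we want a time that is divisible by $3$ and visits each cluster at most twice. If neither $q_n$ nor $q_{n+1}$ is divisible by $3$, then one of $q_{n+1}-q_n$ and $q_{n+1}+q_n$ is.

## 8. The times $q_{n+1}\pm q_n$

**Lemma 4 (Case B).** If $3\nmid q_n$ for all $n\ge n_0$, where $n_0\ge1$, then $\beta$ has a rich sequence.

*Proof.* **Choice of $Q$.** *This step defines the times and checks all requirements except the arcs.* For $n>n_0$ both $q_n$ and $q_{n+1}$ are $\pm1$ mod $3$, so exactly one of $q_{n+1}\pm q_n$ is divisible by $3$. Let $Q$ be that number, and let $P=p_{n+1}\pm p_n$ with the same sign. Then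
$$Pq_n-Qp_n=p_{n+1}q_n-p_nq_{n+1}=\pm1,$$
so $\gcd(P,Q)=1$. Since $Q\le2q_{n+1}$,
$$|Q\beta-P|\le\delta_{n+1}+\delta_n\le2\delta_n<\frac2{q_{n+1}}\le\frac4Q .$$
So $\|Q\beta\|\to0$, and Lemma 2 with $K=4$ gives $|\varphi_Q|\le11$.

With the minus sign, $Q$ is not much smaller than $q_{n+1}$: if $a_{n+1}=1$, then $Q=q_{n-1}$ with $n-1\ge n_0$, which is not divisible by $3$, a contradiction. So $a_{n+1}\ge2$, hence $q_{n+1}\ge2q_n$ and $Q\ge q_{n+1}/2$. In all cases $Q\to\infty$. One of the two signs occurs for infinitely many $n$; keep only those $n$.

**Minus sign.** *This step produces the arcs for $Q=q_{n+1}-q_n$.* Since $Q<q_{n+1}$, the points $x_0,\dots,x_Q$ are pairwise at distance at least $\delta_n>\frac1{2q_{n+1}}\ge\frac1{4Q}$. For $1\le m\le Q-1$ let $G_m^-,G_m^+$ be the gaps before and after $x_m$ in the partition by $x_0,\dots,x_Q$. By (7) the values differ by $\zeta^{m+1}(\zeta-1)$. There are $Q-1\ge Q/4$ pairs.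

**Plus sign.** *This step produces the arcs for $Q=q_{n+1}+q_n$, where clusters of two points occur.* If $a_{n+2}=1$, then $Q=q_{n+2}$, which is not divisible by $3$, a contradiction. So $a_{n+2}\ge2$, and $\delta_n=a_{n+2}\delta_{n+1}+\delta_{n+2}$ gives $\delta_{n+1}\le\delta_n/2$. Put $q=q_{n+1}$; for large $n$ we have $q_n<q$. The points $x_m$, $0\le m<q$, are pairwise at distance at least $\delta_n$. For $0\le m\le q_n$ the point $x_{m+q}$ is displaced from $x_m$ by a signed amount $\epsilon$ with $|\epsilon|=\delta_{n+1}$, independent of $m$. For every $0\le m<q$ let $J_m$ be the closed arc between $x_m$ and $x_m+\epsilon$. All possible discontinuities $x_0,\dots,x_{q+q_n}$ lie in $\bigcup_{m<q}J_m$. The $J_m$ all extend in the same direction by $\delta_{n+1}<\delta_n$, so they are disjoint, and the $q$ complementary arcs have length at least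
$$\delta_n-\delta_{n+1}\ge\tfrac12\delta_n>\tfrac1{4q}\ge\tfrac1{4Q}.$$
Let $G_m^-$ and $G_m^+$ be the complementary arcs before and after $J_m$. The difference of the values is the sum of the jumps inside $J_m$. By (7):

- for $q_n<m<q$, only $x_m$ lies in $J_m$, because $m+q>Q$; the difference is $\zeta^{m+1}(\zeta-1)$;
- for $1\le m\le q_n-1$, exactly $x_m$ and $x_{m+q}$ lie in $J_m$, and $m+q\le Q-1$; the difference is
$$\zeta^{m+1}(1+\zeta^q)(\zeta-1)=-\zeta^{m+1+2q}(\zeta-1),$$
because $3\nmid q$.

So all $m$ except $m=0$ and $m=q_n$ are good. Their number is $q-2\ge\frac Q2-2\ge\frac Q4$ for $Q\ge8$. $\square$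

Cases A and B are exhaustive: either $3\mid q_n$ for infinitely many $n$, or $3\nmid q_n$ for all $n\ge n_0$ with some $n_0\ge1$. So every irrational $\beta$ has a rich sequence.

## 9. The sublattice $(\zeta-1)\Lambda$ and the factor $\mathbb Z/3$

**Step 9: every invariant function has the periods $(\zeta-1)\Lambda$.** *This step combines a rich sequence with Lemma 1.* Let $M=\#\{\lambda\in\Lambda:|\lambda|\le11\}$. For each large $Q$ of a rich sequence, each of the at least $Q/4$ pairs of arcs has a value $\lambda$ on $G_m^-$ with $|\lambda|\le11$, out of $M$ possibilities, and one of six units $\upsilon_m$. By pigeonhole there are $\lambda$ and $\upsilon$ such that at least $\frac Q{24M}$ pairs have the value $\lambda$ on $G_m^-$ and $\lambda+\upsilon(\zeta-1)$ on $G_m^+$. The arcs $G_m^-$ are disjoint and have length at least $\frac1{4Q}$, and likewise the $G_m^+$. Hence both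
$$\{x:\varphi_Q(x,0)=\lambda\}\qquad\text{and}\qquad\{x:\varphi_Q(x,0)=\lambda+\upsilon(\zeta-1)\}$$
have Lebesgue measure at least $\frac1{96M}$, a bound that does not depend on $Q$. Pass to a subsequence along which $\lambda$ and $\upsilon$ are constant.

Let $f$ be bounded and $F$-invariant. By Lemma 1, $\lambda$ and $\lambda+\upsilon(\zeta-1)$ are in $E_f$. Since $\varphi_Q(x,1)=\zeta\varphi_Q(x,0)$, the values $\zeta\lambda$ and $\zeta\lambda+\zeta\upsilon(\zeta-1)$ are also taken on sets of measure bounded below, so they too are in $E_f$. As $E_f$ is a group, $\upsilon(\zeta-1)$ and $\zeta\upsilon(\zeta-1)$ are in $E_f$. Finally $\mathbb Z\upsilon+\mathbb Z\zeta\upsilon=\upsilon\Lambda=\Lambda$, so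
$$(\zeta-1)\Lambda\subset E_f .\tag{8}$$

The jumps (7) are all in $(\zeta-1)\Lambda$, so differences of values across them cannot give more. What remains is a finite quotient, which we treat directly.

**Step 10: the quotient.** *This step identifies the map that $F$ induces modulo $(\zeta-1)\Lambda$.* By (8), $f$ descends to a function on $Y\times\Lambda/(\zeta-1)\Lambda$, invariant under the induced map. The homomorphism $\Lambda\to\mathbb Z/3$, $k+l\zeta\mapsto k+l$, is onto. It kills $(\zeta-1)(k+l\zeta)=(-k-l)+(k-2l)\zeta$, because $-k-l+k-2l=-3l$. As $(\zeta-1)\Lambda$ has index $|\zeta-1|^2=3$ in $\Lambda$, the homomorphism induces $\Lambda/(\zeta-1)\Lambda\cong\mathbb Z/3$. Let $w\in\mathbb Z/3$ be the image of $z$. Since $\zeta\equiv1$ modulo $\zeta-1$, the step $\zeta^jg(x)$ becomes $-1$ for $x<1-\beta$ and $1$ for $x>1-\beta$, and the induced map is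
$$(x,j,w)\mapsto\big(x+\beta,\ j+1,\ w+1_{(1-\beta,1)}(x)-1_{(0,1-\beta)}(x)\big).$$

**Step 11: unrolling it into a rotation.** *This step shows that the induced map is ergodic.* Put $w'=-(w+j)\in\mathbb Z/3$. If $x\in(0,1-\beta)$, then $w+j$ changes by $-1+1=0$, so $w'$ does not change. If $x\in(1-\beta,1)$, then $w+j$ changes by $1+1=2$, so $w'$ changes by $-2\equiv1$. So $w'$ increases by one exactly when $x+\beta$ passes an integer. With $x\in[0,1)$, put $y=x+w'\in\mathbb R/3\mathbb Z$. Then $(x,j,w)\leftrightarrow(y,j)$ is a measure-preserving bijection onto $\mathbb R/3\mathbb Z\times\mathbb Z/3$, and the map becomes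
$$(y,j)\mapsto(y+\beta,\,j+1).$$
The character $e^{2\pi iky/3}\zeta^{lj}$ has eigenvalue $e^{2\pi i(k\beta+l)/3}$, which equals $1$ only if $k\beta+l\in3\mathbb Z$, that is, since $\beta\notin\mathbb Q$, only if $k=0$ and $3\mid l$. So this rotation is ergodic and $f$ is a.e. constant. Taking $f$ to be the indicator function of an invariant set proves Theorem 2, and with Section 4 it proves part 1 of Theorem 1. $\blacksquare$

## 10. Rational $\beta$: closed and drifting trajectories

Let $\theta$ be parallel to an Eisenstein vector. By Step 6, $\beta=p/q\in[0,1)$ in lowest terms, with $p=0,q=1$ allowed, and (5) describes the return map. (For $\beta=0$ we have $g=-\zeta$ on all of $(0,1)$.) A trajectory is nonsingular iff $x\notin\frac1q\mathbb Z$.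

**Step 12: no ergodicity.** *This step finds an invariant set.* The function $qx\bmod1$ is $F$-invariant, so $\{qx\bmod1\in(0,\frac12)\}$ is an invariant set that is neither null nor conull. By Step 8, $T_{\theta,+}$ is not ergodic.

**Step 13: $3\nmid q$, periodic trajectories.** *This step computes $\varphi_{3q}$.* The algebra leading to (6) used only $3\mid Q$. With $Q=3q$ and $s=q$,
$$\varphi_{3q}(x,j)=\zeta^{j+2}\sum_{r=0}^2\zeta^rN_r,\qquad N_r=\#\{0\le l<q:\ x+r\beta+3l\beta\in(0,1-\beta)\bmod1\}.$$
Since $\gcd(3p,q)=1$, for each $r$ the points $x+r\beta+3l\beta$, $0\le l<q$, run exactly once through $x+\frac1q\mathbb Z$ mod $1$. So $N_r$ does not depend on $r$, and $\varphi_{3q}=0$. Also $R^{3q}=\mathrm{id}$. Hence $F^{3q}=\mathrm{id}$, and every nonsingular positive trajectory is periodic. The cases $\beta=0$ (three steps) and $\beta=\frac12$ (six steps) were done by hand in Section 3.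

**Step 14: $3\mid q$, drift-periodic trajectories.** *This step shows that $\varphi_q$ is always a unit.* Now $3\nmid p$. Write $x=x'+i/q$ with $x'\in(0,\frac1q)$ and $0\le i<q$. Then $x+kp/q\in(0,1-\beta)\bmod1$ iff $kp+i\equiv l\pmod q$ for some $0\le l\le q-p-1$, and each such $l$ comes from exactly one $k\in\{0,\dots,q-1\}$. Since $3\mid q$, the congruence holds mod $3$ as well, and since $p^2\equiv1\pmod3$, it gives $k\equiv p(l-i)\pmod3$. Using $g=1+\zeta^2\chi$ and $\sum_{k<q}\zeta^k=0$, we obtain
$$\varphi_q(x,j)=\zeta^{j+2-pi}\sum_{l=0}^{q-p-1}\zeta^{pl}=\zeta^{j+2-pi}\,\frac{1-\zeta^{p(q-p)}}{1-\zeta^p}=\zeta^{j+2-pi}\,\frac{1-\zeta^{-1}}{1-\zeta^p},$$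
because $p(q-p)\equiv-p^2\equiv-1\pmod3$. If $p\equiv1\pmod3$, the last fraction is $-\zeta^{-1}$, as $1-\zeta^{-1}=-\zeta^{-1}(1-\zeta)$. If $p\equiv-1\pmod3$, it is $1$. So $\varphi_q(x,j)$ is a unit. For $p/q=\frac13$ and $j=0$ the formula gives $-\zeta,-1,-\zeta^2$ for $i=0,1,2$, which are the three sums found by hand in Section 3.

After $q$ steps $(x,j)$ returns to itself, because $3\mid q$, and the hexagon center is translated by $2u\,\varphi_q(x,j)\in2\Lambda$, a vector of length $2$. This translation is a symmetry of the tiling that carries the chord to a later chord of the same trajectory, so it leaves the trajectory invariant. Every nonsingular positive trajectory is drift-periodic.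

**Step 15: negative rays.** *This step carries the results over to $X_{\theta,-}$.* The reflection $\iota$ of Section 1 conjugates $T_{\theta,-}$ to $T_{-\theta,+}$, and $-\theta$ is parallel to an Eisenstein vector too. So $T_{\theta,-}$ is not ergodic, and Steps 13 and 14 apply to $X_{\theta,-}$ with $\beta(-\theta)$ in place of $\beta(\theta)$. This proves part 2 of Theorem 1. $\blacksquare$
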